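\title{Lagrangian constant-cycle subvarieties outside the tautological ring}

\begin{abstract}
A fine moduli space $M$ of stable sheaves on a projective $K3$ surface $X$ carries a distinguished zero-cycle $c_M$ and a tautological subring of its Chow ring, generated by the Chern characters of the universal sheaf. We consider the conjecture that every Lagrangian subvariety all of whose points have class $c_M$ has tautological class. We show that it fails, already in cohomology, for the Hilbert scheme $X^{[n]}$ of $n\ge 10$ points on the Kummer surface of $E\times E$, where $E$ is an elliptic curve with complex multiplication. In cohomology the bound is sharp: if the transcendental lattice of a projective $K3$ surface $X$ has rank $r$ and $n<(r+2)(r+3)/2$, then every Lagrangian subvariety of $X^{[n]}$ has tautological cohomology class. For $n\le 2$ the conjecture holds for $X^{[n]}$ in the Chow ring. The number $10=1+2+3+4$ comes from the difference between the invariants of an orthogonal and of a special orthogonal group.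
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Chow groups have rational coefficients, and $\mathrm{cl}$ is the cycle class map to rational cohomology.

\subsection{The conjecture}

Let $X$ be a smooth projective $K3$ surface. By Mumford's theorem the points of $X$ are not all rationally equivalent, but all points that lie on rational curves have one and the same class $c_X\in CH_0(X)$, the Beauville--Voisin class. It satisfies
\begin{equation}\label{eq:BV}
D\cdot D'=(D\cdot D')\,c_X\quad\text{for divisor classes } D,D',\qquad c_2(X)=24\,c_X .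
\end{equation}
Thus $1$, the divisor classes and $c_X$ span a subring of $CH^*(X)$, the \emph{Beauville--Voisin ring}.

The Mukai vector of a sheaf $F$ on $X$ is $v(F)=\mathrm{ch}(F)\sqrt{\mathrm{td}_X}\in H^*(X,\mathbb Z)$, and the Mukai pairing is $\langle (r,D,s),(r',D',s')\rangle=D\cdot D'-rs'-r's$. Let $v$ be a primitive Mukai vector and let $M$ be the moduli space of stable sheaves with Mukai vector $v$ for a $v$-generic polarization. It is a smooth projective irreducible holomorphic symplectic variety of dimension $2n=\langle v,v\rangle+2$; in particular $H^{2,0}(M)$ is spanned by an everywhere nondegenerate holomorphic $2$-form. We assume that $M$ is fine, with universal sheaf $\mathcal F$ on $M\times X$ and projections $\pi:M\times X\to M$, $\rho:M\times X\to X$. Both $c_X$ and the Beauville--Voisin ring have analogues on $M$.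
\begin{itemize}
\item All points $F\in M$ such that $c_2(F)\in CH_0(X)$ is a multiple of $c_X$ have the same class $c_M\in CH_0(M)$.
\item The \emph{tautological ring} $R(M)\subset CH^*(M)$ is the subring generated by the classes
\[
\pi_*\big(\mathrm{ch}_{k_1}(\mathcal F)\cdots \mathrm{ch}_{k_\ell}(\mathcal F)\cdot\rho^*\gamma\big),\qquad \ell\ge0,\quad k_1,\dots,k_\ell\ge0,
\]
with $\gamma$ in the Beauville--Voisin ring of $X$. It is known to contain $c_M$ and the Chern classes of the tangent bundle of $M$.
\end{itemize}
A closed subvariety $V\subset M$ is \emph{Lagrangian} if $\dim V=n$ and the symplectic form vanishes on its smooth locus. It is a \emph{Lagrangian constant-cycle subvariety for $c_M$} if moreover every point of $V$ has class $c_M$ in $CH_0(M)$. Such subvarieties exist by work of Shen, Yin and Zhao. The following conjecture is posed in \cite{BFMS}.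

\medskip
\noindent\textbf{Conjecture.} \emph{The class in $CH^*(M)$ of every Lagrangian constant-cycle subvariety for $c_M$ lies in $R(M)$.}
\medskip

The guess is a natural one. A subvariety whose points are all rationally equivalent in $M$ is isotropic (Corollary~\ref{cor:isotropic}), so it has dimension at most $n$: the subvarieties in the conjecture are the largest ones on which the class $c_M$ can be constant. The smallest ones are points of class $c_M$, and their class is tautological. For $M=X$ the subvarieties in question are curves, such as rational curves, and all divisor classes are tautological. For the Hilbert scheme $M=X^{[n]}$ of $n$ points and an irreducible rational curve $C\subset X$, the closure of the locus of $n$ distinct points on $C$ is an example. It is manufactured from a divisor on $X$, and $R(M)$ is designed to hold what can be manufactured from divisors, $c_X$ and the universal sheaf.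

\subsection{Results}

For $v=(1,0,1-n)$ the moduli space is $M=X^{[n]}$ (Section~\ref{sec:hilb}). Consider the following hypothesis.

\medskip
\noindent\textbf{(H)} \emph{$X$ is a projective $K3$ surface, $E$ is an elliptic curve with $\mathrm{End}(E)\neq\mathbb Z$, $A=E\times E$, and there is a dominant rational map $\psi:A\dashrightarrow X$ with $\psi\circ(-1)=\psi$.}
\medskip

It holds for the Kummer surface $X=\mathrm{Km}(E\times E)$, the minimal resolution of $A/\{\pm1\}$, with $\psi$ the quotient map.

\begin{theorem}\label{thm:A}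
Let $X$ satisfy \emph{(H)} and let $n\ge10$. There is a Lagrangian constant-cycle subvariety $V\subset M=X^{[n]}$ for $c_M$ with $\mathrm{cl}(V)\notin\mathrm{cl}\big(R(X^{[n]})\big)$. In particular $[V]\notin R(X^{[n]})$, and the conjecture is false.
\end{theorem}

Two complements, not needed for the disproof, describe small $n$.

\begin{theorem}\label{thm:B}
Let $X$ be a projective $K3$ surface whose transcendental lattice has rank $r=22-\rho(X)$. If $n<\frac{(r+2)(r+3)}2$, in particular if $n\le9$, then every Lagrangian subvariety $V\subset X^{[n]}$ satisfies $\mathrm{cl}(V)\in\mathrm{cl}\big(R(X^{[n]})\big)$.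
\end{theorem}

So for $X$ satisfying (H) the cohomological form of the conjecture, $\mathrm{cl}(V)\in\mathrm{cl}(R(X^{[n]}))$, holds exactly when $n\le9$.

\begin{theorem}\label{thm:C}
For $n\le2$ and every projective $K3$ surface $X$, the conjecture holds for $X^{[n]}$ as stated, in the Chow ring.
\end{theorem}

We do not settle the statement in the Chow ring for $X^{[n]}$ with $3\le n\le9$, nor the conjecture for other moduli spaces $M$.

\subsection{Two symmetry groups}

Let $T$ be the transcendental lattice of $X$, of rank $r$. By Nakajima and Grojnowski, $H^*(X^{[n]},\mathbb C)$ is the part of weight $n$ of the symmetric algebra on copies $H_1,H_2,\dots$ of $H^*(X,\mathbb C)$, where $H_k$ has weight $k$. A group acting on each $H_k$ therefore acts on $H^*(X^{[n]},\mathbb C)$. Tautological classes span exactly the invariants of the orthogonal group $O(T_{\mathbb C})$ (Proposition~\ref{prop:taut}). Classes of Lagrangian subvarieties are invariant under a different group, $SO(\widetilde T)$, where $\widetilde T=H^0\oplus T_{\mathbb C}\oplus H^4$ has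 dimension $r+2$ (Section~\ref{sec:B}). This group contains $SO(T_{\mathbb C})$ but not the reflections of $T_{\mathbb C}$. The invariants of $SO(\widetilde T)$ are generated by pairings, which reflections fix, and by determinants, which reflections negate. A determinant involves $r+2$ \emph{distinct} copies $H_k$, so its weight is at least $1+2+\dots+(r+2)$. Below this bound a Lagrangian class cannot detect a reflection, which gives Theorem~\ref{thm:B}. The bound is smallest, equal to $10$, when $r=2$.

To prove Theorem~\ref{thm:A} one must show that the room which opens at $n=10$ is occupied by constant-cycle subvarieties. Under (H) we have $r=2$, and complex multiplication supplies the cycles: a fourfold $B\subset X^4$ on which $[x_1]+2[x_2]+3[x_3]+4[x_4]=10\,c_X$, and whose class is moved by the reflection that exchanges the holomorphic $2$-form with its conjugate (Sections~\ref{sec:CM} and~\ref{sec:B4}). Thickening $x_i$ to a subscheme of length $i$ transports $B$ to $X^{[10]}$ (Section~\ref{sec:A}). Section~\ref{sec:small} shows by hand why two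 or three factors cannot work and where four factors leave room. The proof of Theorem~\ref{thm:A} does not use Sections~\ref{sec:B} and~\ref{sec:C}.

\section{Background}\label{sec:background}

\subsection{Cohomology of a $K3$ surface}

The cohomology of $X$ lives in degrees $0,2,4$, and $b_2(X)=22$. Let $\mathsf{pt}\in H^4(X)$ be the class of a point, $\sigma$ a nonzero holomorphic $2$-form, and $(\ ,\ )$ the intersection form on $H^2$. Let $NS=NS(X)_{\mathbb Q}$ and $T=NS^\perp\subset H^2(X,\mathbb Q)$. The form is nondegenerate on $NS$ by the Hodge index theorem, so $H^2(X,\mathbb Q)=NS\oplus T$. The classes $\sigma,\bar\sigma$ are orthogonal to all $(1,1)$-classes, so they lie in $T_{\mathbb C}$ and $r=\dim T\ge2$. We use the irreducibility of the Hodge structure $T$ in the following form.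

\begin{lemma}\label{lem:T}
A $\mathbb Q$-linear map $\lambda$ from $T$ to a rational vector space with $\lambda_{\mathbb C}(\sigma)=0$ is zero.
\end{lemma}

\begin{proof}
Let $K=\ker\lambda$, so that $\sigma\in K_{\mathbb C}$. A rational class orthogonal to $K$ is orthogonal to $\sigma$ and, being real, to $\bar\sigma$. So it has type $(1,1)$ and lies in $NS$ by the Lefschetz theorem. Hence $K=K^{\perp\perp}\supset NS^\perp=T$.
\end{proof}

Let $g\in O(H^2(X,\mathbb C))$ and extend it by the identity on $H^0$ and $H^4$. The only products that do not involve the unit and can be nonzero are $s\cdot s'=(s,s')\,\mathsf{pt}$ for $s,s'\in H^2$. So $g$ is a graded ring automorphism of $H^*(X,\mathbb C)$ preserving $\int_X$, and $g^{\otimes\ell}$ is one of $H^*(X^\ell,\mathbb C)=H^*(X,\mathbb C)^{\otimes\ell}$ preserving $\int_{X^\ell}$. If $\Delta_\ell:X\to X^\ell$ is the small diagonal, then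
\begin{equation}\label{eq:diag}
g^{\otimes\ell}\Delta_{\ell*}\gamma=\Delta_{\ell*}(g\gamma),
\end{equation}
because both sides pair with $\beta_1\otimes\dots\otimes\beta_\ell$ to give $\int_X\gamma\prod_i g^{-1}\beta_i=\int_X g\gamma\prod_i\beta_i$. We write $\delta=\Delta_2$, and regard $O(T_{\mathbb C})$ as the subgroup of $O(H^2(X,\mathbb C))$ fixing $NS$ pointwise.

\subsection{Zero-cycles and holomorphic forms}

\begin{lemma}\label{lem:move}
Let $B$ be an irreducible projective variety and $W\subset B$ a dense open subset. Every point $b\in B$ is rationally equivalent on $B$ to a zero-cycle of degree one supported on $W$.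
\end{lemma}

\begin{proof}
We may assume $b\notin W$. Let $\nu:C\to B$ be the normalization of an irreducible curve in $B$ through $b$ that meets $W$, and let $t_0\in\nu^{-1}(b)$. The set $C\setminus\nu^{-1}(W)$ is finite. For a divisor $H$ of large degree on $C$, both $t_0+H$ and $H$ are very ample, so both are linearly equivalent to effective divisors that avoid this set. Their difference is equivalent to $t_0$; push it forward to $B$.
\end{proof}

Let $Y,W$ be smooth projective irreducible varieties. A class $\Gamma\in CH^{\dim W}(Y\times W)$ acts by $\Gamma_*[y]=\mathrm{pr}_{W*}(\Gamma\cdot[y\times W])\in CH_0(W)$ on points and by $\Gamma^*\eta=\mathrm{pr}_{Y*}(\mathrm{cl}(\Gamma)\cdot\mathrm{pr}_W^*\eta)$ on cohomology; $\Gamma^*$ preserves the Hodge type. The theorem of Bloch and Srinivas says: \emph{if $\Gamma_*[y]=0$ for all $y\in Y$, then $\Gamma$ is represented by a cycle supported on $D\times W$ for some closed $D\subsetneq Y$.}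

\begin{lemma}\label{lem:forms}
Let $f_1,\dots,f_\ell:Y\to W$ be morphisms and $k_1,\dots,k_\ell$ integers such that $z=\sum_ik_i[f_i(y)]\in CH_0(W)$ does not depend on $y\in Y$. Then $\sum_ik_if_i^*\eta=0$ for every holomorphic form $\eta$ of degree $p>0$ on $W$.
\end{lemma}

\begin{proof}
Let $\Gamma=\sum_ik_i[\Gamma_{f_i}]-[Y]\times z$, where $\Gamma_{f_i}$ is the graph. Then $\Gamma_*[y]=0$ for all $y$, and $\Gamma^*\eta=\sum k_if_i^*\eta$ because $\mathrm{cl}(z)\cdot\eta=0$ for $p>0$. Let $D$ be as in the Bloch--Srinivas theorem and let $j_a:\tilde D_a\to Y$ be resolutions of its components, of codimensions $c_a\ge1$. Pushforward along a proper surjective morphism is surjective on rational Chow groups, so $\Gamma=\sum_a(j_a\times1)_*\Gamma_a$ and $\Gamma^*\eta=\sum_aj_{a*}\Gamma_a^*\eta$. The Gysin map $j_{a*}$ shifts the Hodge type by $(c_a,c_a)$, so its image has no component of type $(p,0)$. As $\Gamma^*\eta$ has type $(p,0)$, it is zero, and a holomorphic form with zero cohomology class vanishes.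
\end{proof}

\begin{corollary}\label{cor:isotropic}
Let $V\subset M$ be closed and irreducible, with all points in the same class in $CH_0(M)$. Then the symplectic form vanishes on the smooth locus of $V$ and $\dim V\le n$. If $\dim V=n$, then $V$ is Lagrangian.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:forms} to a resolution $\tilde V\to V\subset M$ that is an isomorphism over the smooth locus. An isotropic subspace of a symplectic space of dimension $2n$ has dimension at most $n$.
\end{proof}

\subsection{The Hilbert scheme as a moduli space}\label{sec:hilb}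

Let $X^{[n]}$ be the Hilbert scheme of subschemes $\xi\subset X$ of length $n$, with universal subscheme $\mathcal Z\subset X^{[n]}\times X$, finite and flat of degree $n$ over $X^{[n]}$, and let $\mathcal O^{[n]}=\pi_*\mathcal O_{\mathcal Z}$. Torsion-free sheaves of rank one are stable for every polarization, and those with Mukai vector $v=(1,0,1-n)$ are the ideal sheaves $I_\xi$. So $M=X^{[n]}$, with universal sheaf $I_{\mathcal Z}$. We write $[\xi]$ for the zero-cycle on $X$ underlying $\xi$; the Hilbert--Chow morphism $X^{[n]}\to\mathrm{Sym}^nX$ sends $\xi$ to $[\xi]$. Since $c_1(I_\xi)=0$, we have $c_2(I_\xi)=-\mathrm{ch}_2(I_\xi)=[\xi]$. Therefore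
\begin{equation}\label{eq:cM}
[\xi]=n\,c_X \text{ in } CH_0(X)\quad\Longrightarrow\quad \xi\text{ has class } c_M \text{ in } CH_0(X^{[n]}).
\end{equation}
For $\gamma$ in the Chow ring or in the cohomology of $X$ put
\[
\theta_k(\gamma)=\pi_*\big(\mathrm{ch}_k(\mathcal O_{\mathcal Z})\cdot\rho^*\gamma\big).
\]
As $\mathcal Z$ has codimension $2$, $\theta_0=\theta_1=0$ and $\mathrm{ch}_2(\mathcal O_{\mathcal Z})=[\mathcal Z]$; also $\theta_k=0$ for $k>2n+2$. We have $\mathrm{ch}_0(I_{\mathcal Z})=1$ and $\mathrm{ch}_k(I_{\mathcal Z})=-\mathrm{ch}_k(\mathcal O_{\mathcal Z})$ for $k\ge1$. So the ring defined by $I_{\mathcal Z}$ is generated by the constants $\pi_*\rho^*\gamma$ and the classes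
\begin{equation}\label{eq:gens}
\pi_*\Big(\prod_{i=1}^{\ell}\mathrm{ch}_{k_i}(\mathcal O_{\mathcal Z})\cdot\rho^*\gamma\Big),\qquad \ell\ge1,\ k_i\ge2,
\end{equation}
with $\gamma$ in the Beauville--Voisin ring. Since $\mathrm{td}_X=1+\frac1{12}c_2(X)=1+2c_X$, the Grothendieck--Riemann--Roch formula $\mathrm{ch}(\mathcal O^{[n]})=\pi_*(\mathrm{ch}(\mathcal O_{\mathcal Z})\rho^*\mathrm{td}_X)$ gives
\begin{equation}\label{eq:c1}
c_1(\mathcal O^{[n]})=\theta_3(1)+2\theta_1(c_X)=\theta_3(1).
\end{equation}

The universal sheaf is unique only up to a twist, so we must check that the twist does not change the ring.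

\begin{lemma}\label{lem:twist}
All universal sheaves on $X^{[n]}\times X$ define the same ring $R(X^{[n]})$.
\end{lemma}

\begin{proof}
Any universal sheaf is $\mathcal F'=I_{\mathcal Z}\otimes\pi^*N$ for a line bundle $N$. Let $R$ and $R'$ be the rings defined by $I_{\mathcal Z}$ and $\mathcal F'$, and let $\nu=c_1(N)$. From $\mathrm{ch}(\mathcal F')=\mathrm{ch}(I_{\mathcal Z})\,\pi^*e^{\nu}$ and the projection formula, each generator of $R'$ is a polynomial in $\nu$ with coefficients in $R$, and conversely. So it suffices to show $\nu\in R\cap R'$. First, $\mathrm{ch}_1(\mathcal F')=\pi^*\nu$, so $\nu=\pi_*(\mathrm{ch}_1(\mathcal F')\rho^*c_X)\in R'$. For $n\ge2$, Fogarty's description of the Picard group says that $\mathrm{Pic}(X^{[n]})_{\mathbb Q}$ is spanned by the $\theta_2(D)$, $D\in\mathrm{Pic}(X)$, and by $c_1(\mathcal O^{[n]})$; all of these lie in $R$, the last by \eqref{eq:c1}. For $n=1$, $\mathcal Z$ is the diagonal of $X\times X$ and $\nu=\theta_2(\nu)\in R$.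
\end{proof}

\subsection{Invariants of orthogonal groups}\label{sec:FFT}

Let $W$ be a complex vector space of dimension $N$ with a nondegenerate symmetric form, with basis $w_1,\dots,w_N$ and dual basis $w_i^\vee$. Let $W_1,\dots,W_m$ be copies of $W$, and write $w^{(a)}$ for the image of $w$ in $W_a$. Weyl's first fundamental theorem describes the invariants in $\mathrm{Sym}(W_1\oplus\dots\oplus W_m)$. Those of $O(W)$ are generated by the \emph{pairings} $\sum_iw_i^{(a)}(w_i^\vee)^{(b)}$. Those of $SO(W)$ are generated by the pairings and the \emph{determinants}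
\[
{\det}_{a_1\cdots a_N}=\sum_{s\in S_N}\mathrm{sgn}(s)\,w_{s(1)}^{(a_1)}\cdots w_{s(N)}^{(a_N)} .
\]
If $a_i=a_j$ with $i\ne j$, composing $s$ with the transposition $(i\,j)$ matches the terms in pairs with opposite signs, so the determinant is zero.

\section{$K3$ surfaces dominated by $E\times E$}\label{sec:CM}

In this section and the next, $X$ satisfies (H). Write $E=\mathbb C/\Lambda$ and identify $\mathrm{End}(E)$ with $\{\alpha\in\mathbb C:\alpha\Lambda\subset\Lambda\}$. A real $\alpha$ with $\alpha\Lambda\subset\Lambda$ is an integer, because a basis of $\Lambda$ is linearly independent over $\mathbb R$. Fix $\tau\in\mathrm{End}(E)\setminus\mathbb Z$; then $\tau\notin\mathbb R$, and $\mathrm{End}(E)$ has rank $2$. Points of $A$ are written $a=(p,q)$, and $dp,dq$ are the invariant $1$-forms given by the coordinate on $\mathbb C$.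

Let $A^\circ\subset A$ be the domain of definition of $\psi$. Its complement is finite since $A$ is a smooth surface and $X$ is projective, and $-A^\circ=A^\circ$ since $\psi\circ(-1)=\psi$. Let $\beta:\hat A\to A$ be a composition of point blow-ups, an isomorphism over $A^\circ$, that resolves $\psi$ to a morphism $\hat\psi:\hat A\to X$. The locus of $A^\circ$ where the fiber of $\psi$ has positive dimension is closed, and proper because $\psi$ is dominant. So $\psi$ contracts finitely many curves, and it has finite fibers on their complement $A'\subset A^\circ$.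

\subsection{The transcendental lattice and the reflection $g$}

\begin{lemma}\label{lem:rank2}
We have $T_{\mathbb C}=\mathbb C\sigma\oplus\mathbb C\bar\sigma$, and $\sigma$ can be scaled so that $\psi^*\sigma=dp\wedge dq$ on $A^\circ$.
\end{lemma}

\begin{proof}
The form $\hat\psi^*\sigma$ is nonzero because $\hat\psi$ is generically \'etale, and $H^0(\hat A,\Omega^2)=\beta^*H^0(A,\Omega^2)=\mathbb C\,\beta^*(dp\wedge dq)$. This gives the second claim. The map $\hat\psi^*$ is injective on $H^2(X,\mathbb Q)$ since $\hat\psi_*\hat\psi^*=\deg\hat\psi$. For $\nu\in NS(\hat A)$ the linear form $t\mapsto(\hat\psi^*t,\nu)$ on $T$ kills $\sigma$ for reasons of type, so it vanishes by Lemma~\ref{lem:T}. Thus $T$ embeds in $NS(\hat A)_{\mathbb Q}^\perp$. A point blow-up raises $b_2$ and $\rho$ by one, so this space has dimension $b_2(A)-\rho(A)=6-(2+\mathrm{rk}\,\mathrm{End}(E))=2$.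
\end{proof}

From now on $\sigma$ is so scaled. Let $g$ be the $\mathbb C$-linear involution of $H^*(X,\mathbb C)$ that is the identity on $H^0$, $NS_{\mathbb C}$, $H^4$ and exchanges $\sigma$ and $\bar\sigma$. Since $(\sigma,\sigma)=(\bar\sigma,\bar\sigma)=0$, it lies in $O(T_{\mathbb C})$; it has determinant $-1$. It exchanges $H^{2,0}$ and $H^{0,2}$, so it is not induced by any algebraic correspondence. We use it only as a test: it will fix all tautological classes.

Fix a basis $\nu_1,\dots,\nu_{20}$ of $NS$. By a \emph{monomial} on $X^\ell$ we mean a class $\beta_1\otimes\dots\otimes\beta_\ell$ with each $\beta_i\in\{1,\nu_1,\dots,\nu_{20},\sigma,\bar\sigma,\mathsf{pt}\}$. Monomials form a basis of $H^*(X^\ell,\mathbb C)$, and $g^{\otimes\ell}\omega=\bar\omega$ for every monomial $\omega$.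

\begin{lemma}\label{lem:criterion}
A class $y\in H^*(X^\ell,\mathbb R)$ is fixed by $g^{\otimes\ell}$ if and only if $\int y\cdot\omega$ is real for every monomial $\omega$.
\end{lemma}

\begin{proof}
As $g^{\otimes\ell}$ is an involutive ring automorphism preserving the integral, $\int g^{\otimes\ell}y\cdot\omega=\int y\cdot\bar\omega=\overline{\int y\cdot\omega}$. Conclude by Poincar\'e duality.
\end{proof}

\subsection{Zero-cycles}

We need many relations in $CH_0(X)$. They come from a bilinear description of the part of $CH_0(A)$ that survives on $X$. Let $o\in E$ be the origin and put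
\[
\langle p,q\rangle=([p]-[o])\times([q]-[o])\in CH_0(A),\qquad p,q\in E .
\]
This symbol is additive in each variable, since $p\mapsto[p]-[o]$ is a homomorphism $E\to CH_0(E)$. With $P=[p]-[o]$, $Q=[q]-[o]$ and $a=(p,q)$ we have $[a]=([o]+P)\times([o]+Q)$ and $[-a]=([o]-P)\times([o]-Q)$. The terms linear in $P$ or $Q$ cancel in the sum:
\begin{equation}\label{eq:sum}
[a]+[-a]=2[0]+2\langle p,q\rangle .
\end{equation}
For $\alpha\in\mathrm{End}(E)$, push the relation $[p]+[-p]=2[o]$ forward along $E\to A$, $p\mapsto(p,\alpha p)$. Comparing with \eqref{eq:sum} gives $\langle p,\alpha p\rangle=0$. Replacing $p$ by $p+p'$ and expanding,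
\begin{equation}\label{eq:skew}
\langle p,\alpha p'\rangle+\langle p',\alpha p\rangle=0\qquad(p,p'\in E,\ \alpha\in\mathrm{End}(E)).
\end{equation}
Point blow-ups do not change $CH_0$, so we may define $\psi_*=\hat\psi_*\circ(\beta_*)^{-1}:CH_0(A)\to CH_0(X)$. It satisfies $\psi_*[a]=[\psi(a)]$ for $a\in A^\circ$.

\begin{lemma}\label{lem:point}
For $a=(p,q)\in A^\circ$ we have $[\psi(a)]=c_X+\psi_*\langle p,q\rangle$.
\end{lemma}

\begin{proof}
Since $\psi(-a)=\psi(a)$, which is the only use of this part of (H), equation \eqref{eq:sum} gives $[\psi(a)]=\frac12\psi_*([a]+[-a])=c+\psi_*\langle p,q\rangle$ with $c=\psi_*[0]$. To identify $c$ we find a curve in $X$ all of whose points have class $c$. Choose a torsion point $p_0\in E$ such that $\{p_0\}\times E$ is not contracted by $\psi$. By additivity a positive multiple of $\langle p_0,q\rangle$ vanishes, so $\langle p_0,q\rangle=0$ and $[\psi(p_0,q)]=c$ for all but finitely many $q$. The map $q\mapsto\psi(p_0,q)$ extends to a nonconstant morphism $\kappa:E\to X$, and applying $\kappa_*$ to Lemma~\ref{lem:move}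 gives $[\kappa(q)]=c$ for all $q\in E$. By the theorem of Bogomolov--Mumford and Mori--Mukai, some ample divisor on $X$ is a sum of rational curves. It has positive intersection with $\kappa(E)$, so $\kappa(E)$ meets a rational curve, and $c=c_X$.
\end{proof}

\section{Weighted relations on $X^\ell$}\label{sec:B4}

Let $k_1,\dots,k_\ell$ be positive integers with sum $n$, and let $B\subset X^\ell$ be closed and irreducible of dimension $\ell$ with
\begin{equation}\label{eq:weighted}
k_1[x_1]+\dots+k_\ell[x_\ell]=n\,c_X\quad\text{for all }(x_1,\dots,x_\ell)\in B .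
\end{equation}
By \eqref{eq:cM}, every $\xi\in X^{[n]}$ with $[\xi]=\sum k_ix_i$ and $(x_i)\in B$ has class $c_M$. At a fixed point, the subschemes $y=a_1x+\dots+a_{k-1}x^{k-1}$, $x^k=0$ of length $k$ form a family of dimension $k-1$. So one expects a locus of dimension $\ell+\sum(k_i-1)=n$, that is, a Lagrangian constant-cycle subvariety. This reduces the search to a model problem: \emph{find $B$ satisfying \eqref{eq:weighted} whose class is not fixed by $g^{\otimes\ell}$.}

\subsection{Why four factors}\label{sec:small}

Write $\sigma_i=\mathrm{pr}_i^*\sigma$, and likewise for other classes. For a class $\omega$ on $X^\ell$ write $\int_B\omega=\int\mathrm{cl}(B)\cdot\omega$; it is the integral of the pullback of $\omega$ over a resolution $\tilde B$ of $B$. By Lemma~\ref{lem:forms}, relation \eqref{eq:weighted} forces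
\begin{equation}\label{eq:lagr}
k_1\sigma_1+\dots+k_\ell\sigma_\ell=0\quad\text{on }\tilde B .
\end{equation}
By Lemma~\ref{lem:criterion} we look for a monomial $\omega$ with $\int_B\omega\notin\mathbb R$. The integral vanishes unless $\omega$ has type $(\ell,\ell)$, that is, has degree $2\ell$ and as many factors $\sigma$ as $\bar\sigma$; it is real if there are none. So $\ell\geq2$.

\emph{Two factors.} Complex multiplication does produce algebraic classes moved by $g\otimes g$. Let $S\subset X^2$ be the closure of the set of points $(\psi(p,q),\psi(\tau p,q))$. It is a surface dominated by $A$, on which $\sigma_1$ and $\sigma_2$ pull back to $dp\wedge dq$ and $\tau\,dp\wedge dq$. So $\int_S\sigma_1\bar\sigma_2$ is a nonzero real multiple of $\bar\tau$. But $k_1+k_2\tau\neq0$, so $S$ violates \eqref{eq:lagr} for all weights. This is forced: on any surface satisfying \eqref{eq:lagr} we have $k_1\int_B\sigma_1\bar\sigma_2=-k_2\int_B\sigma_2\bar\sigma_2\in\mathbb R$, and $\sigma_1\bar\sigma_2$ and its conjugate are the only monomials to test.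

\emph{Three factors.} Up to renumbering, the monomials to test are $\sigma_1\bar\sigma_2\nu_3$ with $\nu\in NS$. Since $\sigma\nu=0$ in $H^4(X)$, multiplying \eqref{eq:lagr} by $\bar\sigma_2\nu_3$ gives $k_1\int_B\sigma_1\bar\sigma_2\nu_3=-k_2\int_B\sigma_2\bar\sigma_2\nu_3\in\mathbb R$. So the model problem has no solution for $\ell\le3$.

\emph{Four factors.} Consider the monomials $\sigma_i\bar\sigma_j\,\mathsf{pt}_4$ and put $a_{ij}=\mathrm{Im}\int_B\sigma_i\bar\sigma_j\,\mathsf{pt}_4$ for $1\le i,j\le3$. The matrix $(a_{ij})$ is antisymmetric. Multiplying \eqref{eq:lagr} by $\bar\sigma_j\,\mathsf{pt}_4$ kills the term $k_4\sigma_4$ and gives $\sum_{i\le3}k_ia_{ij}=0$. These equations no longer force $a_{ij}=0$: they are solved by $(a_{23},a_{31},a_{12})=c\,(k_1,k_2,k_3)$ for any $c$. We now construct $B$ with $a_{23}\neq0$. We take the weights to be distinct, because the passage from $X^4$ to $X^{[n]}$ forgets the order of points of equal multiplicity (see Step~1 in Section~\ref{sec:A}). The smallest choice is $1,2,3,4$, with $n=10$.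

\subsection{The fourfold $B$}

By Lemma~\ref{lem:point}, we want points $a_i=(p_i,q_i)\in A$ with $\sum_ii\langle p_i,q_i\rangle=0$. Relation \eqref{eq:skew} provides them: if $(m_{ij})$ is a \emph{symmetric} matrix over $\mathrm{End}(E)$ with zero diagonal and $q_i=\frac{12}i\sum_jm_{ij}p_j$, then
\begin{equation}\label{eq:vanish}
\sum_{i=1}^4i\,\langle p_i,q_i\rangle=12\sum_{i<j}\big(\langle p_i,m_{ij}p_j\rangle+\langle p_j,m_{ij}p_i\rangle\big)=0 .
\end{equation}
The factor $12$ only clears denominators. We take $m_{12}=m_{13}=m_{34}=1$, $m_{24}=\tau$, $m_{14}=m_{23}=0$, so that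
\[
q_1=12p_2+12p_3,\quad q_2=6p_1+6\tau p_4,\quad q_3=4p_1+4p_4,\quad q_4=3\tau p_2+3p_3 .
\]
Let $f=(a_1,\dots,a_4):E^4\to A^4$ be the resulting homomorphism. It is injective, since the $p_i$ are among its coordinates. Each $a_i:E^4\to A$ is surjective, since $q_i$ is a nonzero homomorphism in the variables other than $p_i$. Hence $U=f^{-1}((A^\circ)^4)$ and $U'=f^{-1}((A')^4)$ are dense open subsets of $E^4$. The map $\Phi=\psi^4\circ f:U\to X^4$ has finite fibers on $U'$. So $B=\overline{\Phi(U)}$ is irreducible of dimension $4$; let $d\ge1$ be the degree of $U\to B$.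

\begin{lemma}\label{lem:Bconst}
Every $(x_1,\dots,x_4)\in B$ satisfies $[x_1]+2[x_2]+3[x_3]+4[x_4]=10\,c_X$ in $CH_0(X)$.
\end{lemma}

\begin{proof}
On $\Phi(U)$ this is Lemma~\ref{lem:point} and \eqref{eq:vanish}. The constructible set $\Phi(U)$ contains a dense open subset $W$ of $B$. Write $b\in B$ as a zero-cycle of degree one supported on $W$ by Lemma~\ref{lem:move}, and apply $\sum_ii\,\mathrm{pr}_{i*}:CH_0(B)\to CH_0(X)$.
\end{proof}

\begin{lemma}\label{lem:Bclass}
We have $g^{\otimes4}\mathrm{cl}(B)\neq\mathrm{cl}(B)$ in $H^8(X^4,\mathbb C)$.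
\end{lemma}

\begin{proof}
Let $\omega=\sigma_2\wedge\bar\sigma_3\wedge\sigma_4\wedge\bar\sigma_4$. The class $\sigma\bar\sigma$ is a nonzero real multiple of $\mathsf{pt}$, so $[\omega]$ is a nonzero real multiple of the monomial $1\otimes\sigma\otimes\bar\sigma\otimes\mathsf{pt}$, and by Lemma~\ref{lem:criterion} it suffices to show $\int_B\omega\notin\mathbb R$.

Resolve the closure of the graph of $\Phi$ in $E^4\times X^4$ without changing its smooth open subset $U$. This gives a smooth projective $U''\supset U$ and an extension $\Phi'':U''\to X^4$ with $\Phi''_*[U'']=d[B]$. On $U$ we have $\Phi^*\sigma_i=\varphi_i:=dp_i\wedge dq_i$ by Lemma~\ref{lem:rank2}. The complements of $U$ in $U''$ and in $E^4$ have measure zero, and forms of even degree commute, so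
\[
d\int_B\omega=\int_{E^4}\varphi_2\wedge\bar\varphi_3\wedge\varphi_4\wedge\bar\varphi_4=\int_{E^4}(\varphi_2\wedge\varphi_4)\wedge\overline{(\varphi_3\wedge\varphi_4)} .
\]
Here
\[
\varphi_2=dp_2\wedge(6\,dp_1+6\tau\,dp_4),\quad\varphi_3=dp_3\wedge(4\,dp_1+4\,dp_4),\quad\varphi_4=dp_4\wedge(3\tau\,dp_2+3\,dp_3).
\]
In each product only one term contains all four differentials. With $\mathrm{vol}=dp_1dp_2dp_3dp_4$,
\[
\varphi_2\wedge\varphi_4=18\,dp_2dp_1dp_4dp_3=18\,\mathrm{vol},\qquad\varphi_3\wedge\varphi_4=12\tau\,dp_3dp_1dp_4dp_2=-12\tau\,\mathrm{vol},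
\]
since the permutations $2143$ and $3142$ have two and three inversions. Hence $d\int_B\omega=-216\,\bar\tau I$ with $I=\int_{E^4}\mathrm{vol}\wedge\overline{\mathrm{vol}}$. Up to sign, $\mathrm{vol}\wedge\overline{\mathrm{vol}}$ is $\prod_j dp_j\wedge d\bar p_j=(-2\sqrt{-1})^4\prod_jdx_j\wedge dy_j$, where $p_j=x_j+\sqrt{-1}\,y_j$. So $I$ is real and nonzero, and $\int_B\omega\notin\mathbb R$ because $\tau\notin\mathbb R$.
\end{proof}

In terms of the matrix, the two coefficients are $18\,m_{12}m_{34}$ and $-12\,m_{13}m_{24}$. The four nonzero entries sit on the edges of the cycle $1,2,4,3$, and the integral is a real multiple of $m_{12}m_{34}\overline{m_{13}m_{24}}$. With integer entries it would be real; this and Lemma~\ref{lem:rank2} are the two places where complex multiplication is used.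

\section{Symmetries of tautological classes}\label{sec:fock}

Now $X$ is any projective $K3$ surface. An isometry of $H^2(X,\mathbb C)$ does not come from geometry, so to make it act on $H^*(X^{[n]},\mathbb C)$ we need a description of this space in terms of $H^*(X,\mathbb C)$ alone, and then a way to control cup products. Both are provided by operators on
\[
\mathbb H=\bigoplus_{n\ge0}H^*(X^{[n]},\mathbb C),\qquad |0\rangle=1\in H^0(X^{[0]}).
\]
All cohomology is in even degree, so no signs occur.

\subsection{The operators}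

We use three published facts.

\medskip
\noindent\textbf{(F1)} (Nakajima, Grojnowski.) There are operators $\mathfrak q_k(\alpha)$ on $\mathbb H$, for $k\neq0$, linear in $\alpha\in H^*(X,\mathbb C)$, normalized so that
\[
[\mathfrak q_k(\alpha),\mathfrak q_l(\beta)]=k\,\delta_{k+l,0}\int_X\alpha\beta,\qquad\mathfrak q_k(\alpha)|0\rangle=0\ \text{ for }k<0 .
\]
For $k>0$ the \emph{creation operator} $\mathfrak q_k(\alpha)$ maps $y\in H^*(X^{[m]})$ to $\mathrm{pr}_{3*}\big(Z_k\cdot(y\otimes\alpha\otimes1)\big)$. Here $Z_k$ is an algebraic cycle of pure dimension $2m+k+1$ on $X^{[m]}\times X\times X^{[m+k]}$, supported on the closed set of triples $(\xi,x,\xi')$ with $\xi\subset\xi'$ and $I_\xi/I_{\xi'}$ supported at $x$. Thus $Z_k$ has codimension $2m+k+1$, and $\mathfrak q_k(\alpha)$ raises the cohomological degree by $2(2m+k+1)+\deg\alpha-2(2m+2)=2(k-1)+\deg\alpha$. Creation operators commute, and applying monomials in them to $|0\rangle$ gives an isomorphism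
\begin{equation}\label{eq:fock}
\mathrm{Sym}\Big(\bigoplus_{k\ge1}H_k\Big)\cong\mathbb H,\qquad H_k=H^*(X,\mathbb C),
\end{equation}
where $\alpha\in H_k$ corresponds to $\mathfrak q_k(\alpha)$. If $H_k$ has \emph{weight} $k$, then $H^*(X^{[n]},\mathbb C)$ is the part of weight $n$. The product in $\mathrm{Sym}$ is not the cup product.

\medskip
\noindent\textbf{(F2)} (Lehn \cite{Lehn}, for $K_X=0$.) Let $\mathfrak d$ be cup product with $c_1(\mathcal O^{[n]})$ on each $H^*(X^{[n]})$. Let $L_k(\alpha)=\frac12\sum_\nu{:}\,\mathfrak q_\nu\mathfrak q_{k-\nu}\,{:}\,(\delta_*\alpha)$, where $\mathfrak q_0=0$, where $\mathfrak q_\nu\mathfrak q_\mu(\sum\alpha'\otimes\alpha'')=\sum\mathfrak q_\nu(\alpha')\mathfrak q_\mu(\alpha'')$, and where the colons place operators of negative index on the right. Then for $k\ge1$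
\[
[\mathfrak d,\mathfrak q_k(\alpha)]=kL_k(\alpha),\qquad[L_1(\beta),\mathfrak q_k(\alpha)]=-k\,\mathfrak q_{k+1}(\alpha\beta).
\]

\medskip
\noindent\textbf{(F3)} (Li--Qin--Wang \cite{LQW}.) For homogeneous $\gamma$ let $G_k(\gamma)$ be the component of degree $\deg\gamma+2k$ of $\pi_*\big(\mathrm{ch}(\mathcal O_{\mathcal Z})\rho^*(\gamma\,\mathrm{td}_X)\big)$, and also the operator of cup product with it. Then
\[
[G_k(\gamma),\mathfrak q_1(\alpha)]=\frac1{k!}\,\mathfrak q_1^{(k)}(\gamma\alpha),\qquad\mathfrak q_1^{(k)}(\alpha)=(\mathrm{ad}\,\mathfrak d)^k\,\mathfrak q_1(\alpha),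
\]
and the classes $G_k(\gamma)$ generate the ring $H^*(X^{[n]},\mathbb C)$. The generation statement is used only for Theorem~\ref{thm:B}.
\medskip

The class $\theta_j(\gamma)$ has degree $\deg\gamma+2j-4$ and $\mathrm{td}_X=1+2\,\mathsf{pt}$, so $G_k(\gamma)=\theta_{k+2}(\gamma)+2\theta_k(\gamma\,\mathsf{pt})$. As $\mathsf{pt}^2=0$, this gives $G_{k-2}(\gamma\,\mathsf{pt})=\theta_k(\gamma\,\mathsf{pt})$ and
\begin{equation}\label{eq:thetaG}
\theta_{k+2}(\gamma)=G_k(\gamma)-2G_{k-2}(\gamma\,\mathsf{pt}),\qquad G_j=0\text{ for }j<0 .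
\end{equation}

Operators on $\mathbb H$ are compared by one principle. Let $\mathcal S$ be a set of operators such that the vectors $S_1\cdots S_a|0\rangle$, $S_i\in\mathcal S$, span $\mathbb H$. \emph{If $P|0\rangle=Q|0\rangle=0$ and $[P,S]=[Q,S]$ for all $S\in\mathcal S$, then $P=Q$}, because $P-Q$ commutes with $\mathcal S$ and kills $|0\rangle$. By (F1) we may take $\mathcal S_1=\{\mathfrak q_k(\alpha):k\ge1\}$. We may also take $\mathcal S_2=\{\mathfrak d\}\cup\{\mathfrak q_1(\alpha)\}$, since (F2) gives
\begin{equation}\label{eq:recursion}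
\mathfrak q_{k+1}(\alpha)=-\tfrac1k\,[L_1(1),\mathfrak q_k(\alpha)],\qquad L_1(1)=[\mathfrak d,\mathfrak q_1(1)],
\end{equation}
so that by induction all creation operators lie in the algebra generated by $\mathcal S_2$.

\subsection{The action of $O(H^2(X,\mathbb C))$}

For $g\in O(H^2(X,\mathbb C))$ let $\hat g$ be the automorphism of the symmetric algebra \eqref{eq:fock} that acts by $g$ on each $H_k$:
\[
\hat g\;\mathfrak q_{k_1}(\alpha_1)\cdots\mathfrak q_{k_l}(\alpha_l)|0\rangle=\mathfrak q_{k_1}(g\alpha_1)\cdots\mathfrak q_{k_l}(g\alpha_l)|0\rangle\qquad(k_i\geq1).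
\]
It preserves the weight, and $g\mapsto\hat g$ is an algebraic representation on each $H^*(X^{[n]},\mathbb C)$.

\begin{lemma}\label{lem:equiv}
As operators of cup product, $\hat g\,\theta_k(\gamma)\,\hat g^{-1}=\theta_k(g\gamma)$. Moreover $\hat g$ fixes $1\in H^0(X^{[n]})$. Hence $\hat g\big(\prod_i\theta_{k_i}(\gamma_i)\big)=\prod_i\theta_{k_i}(g\gamma_i)$.
\end{lemma}

\begin{proof}
We conjugate, in turn, the operators $\mathfrak q_k$, $\mathfrak d$ and $G_k$.

We have $\hat g\,\mathfrak q_k(\alpha)\hat g^{-1}=\mathfrak q_k(g\alpha)$ for all $k\neq0$. For $k>0$ this is the definition. For $k<0$ both sides kill $|0\rangle$, and their commutators with $\mathfrak q_l(\beta)$, $l>0$, are $k\delta_{k+l,0}\int\alpha\,g^{-1}\beta$ and $k\delta_{k+l,0}\int g\alpha\,\beta$, which agree; apply the principle with $\mathcal S_1$.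

By \eqref{eq:diag}, $\hat gL_k(\alpha)\hat g^{-1}=L_k(g\alpha)$. So $[\hat g\mathfrak d\hat g^{-1},\mathfrak q_k(\alpha)]=\hat g\,kL_k(g^{-1}\alpha)\hat g^{-1}=kL_k(\alpha)=[\mathfrak d,\mathfrak q_k(\alpha)]$ for $k>0$. Both $\mathfrak d$ and $\hat g\mathfrak d\hat g^{-1}$ kill $|0\rangle$, so they are equal, and therefore $\hat g\,\mathfrak q_1^{(k)}(\alpha)\hat g^{-1}=\mathfrak q_1^{(k)}(g\alpha)$.

The operators $\hat gG_k(\gamma)\hat g^{-1}$ and $G_k(g\gamma)$ kill $|0\rangle$, since $\mathcal Z=\emptyset$ for $n=0$. They commute with $\mathfrak d=\hat g\mathfrak d\hat g^{-1}$, since cup products commute. By (F3) the commutator of the first with $\mathfrak q_1(\alpha)$ is $\frac1{k!}\hat g\,\mathfrak q_1^{(k)}(\gamma\cdot g^{-1}\alpha)\hat g^{-1}=\frac1{k!}\mathfrak q_1^{(k)}(g\gamma\cdot\alpha)$, the same as for the second. The principle with $\mathcal S_2$ shows that they agree, and \eqref{eq:thetaG} gives the claim for $\theta_k$, as $g(\gamma\,\mathsf{pt})=g\gamma\cdot\mathsf{pt}$.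

By the degree formula in (F1), $H^0(X^{[n]})$ is spanned by $\mathfrak q_1(1)^n|0\rangle$, which $\hat g$ fixes. The last claim follows by applying the operators to $1$.
\end{proof}

\begin{proposition}\label{prop:taut}
\emph{(a)} For $g\in O(T_{\mathbb C})$, the map $\hat g$ fixes every element of $\mathrm{cl}(R(X^{[n]}))$.
\emph{(b)} We have $\mathrm{cl}(R(X^{[n]}))_{\mathbb C}=H^*(X^{[n]},\mathbb C)^{O(T_{\mathbb C})}$.
\end{proposition}

\begin{proof}
The generators \eqref{eq:gens} involve products of Chern characters, while Lemma~\ref{lem:equiv} treats one at a time. We separate the factors with the small diagonal. Let $\iota=1\times\Delta_\ell:X^{[n]}\times X\to X^{[n]}\times X^\ell$, and let $p_i:X^{[n]}\times X^\ell\to X^{[n]}\times X$ keep the $i$-th factor, so $p_i\circ\iota=\mathrm{id}$. By the projection formula,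
\[
\iota_*\Big(\prod_i\mathrm{ch}_{k_i}(\mathcal O_{\mathcal Z})\cdot\rho^*\gamma\Big)=\prod_ip_i^*\mathrm{ch}_{k_i}(\mathcal O_{\mathcal Z})\cdot(1\otimes\Delta_{\ell*}\gamma).
\]
Write $\Delta_{\ell*}\gamma=\sum_j\gamma_1^j\otimes\dots\otimes\gamma_\ell^j$ in cohomology and push forward to $X^{[n]}$. For classes $u_i$ on $X^{[n]}\times X$ the pushforward of $\prod_ip_i^*u_i$ is $\prod_i\pi_*u_i$, as one sees for $u_i=y_i\otimes\alpha_i$, where both are $\prod_iy_i\int\alpha_i$. Hence
\begin{equation}\label{eq:split}
\mathrm{cl}\,\pi_*\Big(\prod_i\mathrm{ch}_{k_i}(\mathcal O_{\mathcal Z})\cdot\rho^*\gamma\Big)=\sum_j\prod_i\theta_{k_i}(\gamma_i^j).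
\end{equation}

(a) Let $x$ be the class \eqref{eq:split} with $\gamma\in H^0\oplus NS\oplus H^4$. By Lemma~\ref{lem:equiv}, conjugating cup product with $x$ by $\hat g$ gives cup product with the class obtained by replacing $\Delta_{\ell*}\gamma$ with $g^{\otimes\ell}\Delta_{\ell*}\gamma$. By \eqref{eq:diag} and $g\gamma=\gamma$, this is $x$ again. So $\hat g$ commutes with cup product by each generator and fixes $1$; it therefore fixes every polynomial in the generators.

(b) The inclusion $\subset$ is (a). For the converse let $\mathcal P=\mathrm{Sym}\big(\bigoplus_{k=2}^{2n+2}H^*(X,\mathbb C)_{(k)}\big)$ be the polynomial algebra on symbols $\theta_k(\gamma)$, linear in $\gamma$. The algebra map $\mathcal P\to H^*(X^{[n]},\mathbb C)$ to the cup product ring is surjective by (F3), since each $G_k(\gamma)$ is a combination of classes $\theta_j$, and it is $O(T_{\mathbb C})$-equivariant by Lemma~\ref{lem:equiv}. As $O(T_{\mathbb C})$ is reductive, invariants lift to invariants. By Section~\ref{sec:FFT}, $\mathcal P^{O(T_{\mathbb C})}$ is generated by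 the $\theta_k(\gamma)$ with $\gamma\in H^0\oplus NS_{\mathbb C}\oplus H^4$, whose images lie in $\mathrm{cl}(R)_{\mathbb C}$, and by the pairings $\sum_i\theta_k(t_i)\theta_l(t_i^\vee)$ for dual bases $t_i,t_i^\vee$ of $T_{\mathbb C}$. With dual bases $\nu_a,\nu_a^\vee$ of $NS$,
\[
\delta_*1=1\otimes\mathsf{pt}+\mathsf{pt}\otimes1+\sum_a\nu_a\otimes\nu_a^\vee+\sum_it_i\otimes t_i^\vee .
\]
So by \eqref{eq:split} the image of the pairing is $\mathrm{cl}\,\pi_*(\mathrm{ch}_k(\mathcal O_{\mathcal Z})\mathrm{ch}_l(\mathcal O_{\mathcal Z}))$ minus a sum of products of generators of the first kind, and it lies in $\mathrm{cl}(R)_{\mathbb C}$.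
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $X$ satisfy (H), let $n\ge10$, and let $g$ and $B$ be as in Sections~\ref{sec:CM} and~\ref{sec:B4}. Fix an irreducible rational curve $C\subset X$; it will carry the remaining $n-10$ points without disturbing the class of the zero-cycle. Computing the class of a specific thickening of $B$ would require control of the locus where points collide. We avoid this by working with the class that the creation operators produce, and showing afterwards that it is supported on constant-cycle Lagrangians. Define $N:H^*(X^4,\mathbb C)\to H^*(X^{[n]},\mathbb C)$ by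
\[
N(\alpha_1\otimes\dots\otimes\alpha_4)=\mathfrak q_1([C])^{\,n-10}\,\mathfrak q_1(\alpha_1)\mathfrak q_2(\alpha_2)\mathfrak q_3(\alpha_3)\mathfrak q_4(\alpha_4)|0\rangle .
\]

\medskip
\noindent\emph{Step 1: $N$ is injective and $\hat g\circ N=N\circ g^{\otimes4}$.} Because the indices $1,2,3,4$ are distinct, multiplication embeds $H_1\otimes H_2\otimes H_3\otimes H_4$ in the polynomial ring \eqref{eq:fock}; for a repeated index the map would factor through a symmetric power and lose information. The element $[C]\in H_1$ is nonzero, so multiplication by its power is injective in this domain. Equivariance holds since $g[C]=[C]$.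

\medskip
\noindent\emph{Step 2: $N(\mathrm{cl}(B))$ is the class of an algebraic cycle.} Put $L=n-6$ and $(k_1,\dots,k_L)=(4,3,2,1,1,\dots,1)$, with partial sums $n_i=k_1+\dots+k_i$, so $n_0=0$ and $n_L=n$. For $0\leq s\le L$ let $P_s=\prod_{i=0}^sX^{[n_i]}\times X^s$, let $p_i$ be the projection to $X^{[n_{i-1}]}\times X_{(i)}\times X^{[n_i]}$, where $X_{(i)}$ is the $i$-th factor of $X^s$, and let $\Pi_s=\prod_{i=1}^sp_i^*Z_{k_i}\in CH^*(P_s)$. We claim that
\begin{equation}\label{eq:compose}
\mathfrak q_{k_s}(\alpha_s)\cdots\mathfrak q_{k_1}(\alpha_1)|0\rangle=\mathrm{pr}_{X^{[n_s]}*}\big(\Pi_s\cdot\mathrm{pr}_{X^s}^*(\alpha_1\otimes\dots\otimes\alpha_s)\big).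
\end{equation}
For $s=0$ both sides are $|0\rangle$. Suppose the claim holds for $s-1$: the left side for $s-1$ is $y=\mathrm{pr}_*z$, with $z=\Pi_{s-1}\cdot\mathrm{pr}_{X^{s-1}}^*(\alpha_1\otimes\dots\otimes\alpha_{s-1})$ and $\mathrm{pr}:P_{s-1}\to X^{[n_{s-1}]}$. On $P_s=P_{s-1}\times X\times X^{[n_s]}$ we have $p_s=\mathrm{pr}\times1\times1$. So $y\otimes\alpha_s\otimes1=p_{s*}(z\otimes\alpha_s\otimes1)$, and by the projection formula
\[
Z_{k_s}\cdot(y\otimes\alpha_s\otimes1)=p_{s*}\big(p_s^*Z_{k_s}\cdot(z\otimes\alpha_s\otimes1)\big)=p_{s*}\big(\Pi_s\cdot\mathrm{pr}_{X^s}^*(\alpha_1\otimes\dots\otimes\alpha_s)\big).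
\]
Pushing forward to $X^{[n_s]}$ proves \eqref{eq:compose}.

Let $B'=\{(b_4,b_3,b_2,b_1):(b_1,\dots,b_4)\in B\}$. Apply \eqref{eq:compose} with $s=L$ to each term of the K\"unneth decomposition of $\mathrm{cl}(B)$ and add:
\begin{equation}\label{eq:Ncycle}
N(\mathrm{cl}(B))=\mathrm{cl}\Big(\mathrm{pr}_{X^{[n]}*}\big(\Pi_L\cdot\mathrm{pr}_{X^L}^*[B'\times C^{\,n-10}]\big)\Big).
\end{equation}

\medskip
\noindent\emph{Step 3: its components are Lagrangian constant-cycle subvarieties.} On a smooth variety, the intersection product of cycles is represented by a cycle supported on the intersection of their supports. So $\Pi_L$ is represented on the set of $(\xi_0,\dots,\xi_L;x_1,\dots,x_L)$ with $\emptyset=\xi_0\subset\dots\subset\xi_L$ and with $I_{\xi_{i-1}}/I_{\xi_i}$, of length $k_i$, supported at $x_i$. On this set $[\xi_L]=\sum_ik_ix_i$ as cycles. Hence the Chow class in \eqref{eq:Ncycle} is represented by a cycle supported on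
\[
S_B=\Big\{\xi\in X^{[n]}:\ [\xi]=b_1+2b_2+3b_3+4b_4+z_1+\dots+z_{n-10}\ \text{ for some }b\in B,\ z_j\in C\Big\},
\]
where the equality is one of cycles. This set is closed: it is the preimage under the Hilbert--Chow morphism of the image of the projective variety $B\times C^{n-10}$ in $\mathrm{Sym}^nX$. By (F1) the degree of $N(\mathrm{cl}(B))$ is $2(0+1+2+3)+8+2(n-10)=2n$, so the cycle has dimension $n$:
\[
N(\mathrm{cl}(B))=\sum_j\mu_j\,\mathrm{cl}(V_j),\qquad\mu_j\in\mathbb Q,
\]
with $V_j\subset S_B$ closed and irreducible of dimension $n$. For $\xi\in S_B$, Lemma~\ref{lem:Bconst} and the definition of $c_X$ give $[\xi]=10\,c_X+(n-10)\,c_X$ in $CH_0(X)$. By \eqref{eq:cM} every point of $V_j$ has class $c_M$, and by Corollary~\ref{cor:isotropic} $V_j$ is Lagrangian.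

\medskip
\noindent\emph{Step 4: conclusion.} Suppose that every $\mathrm{cl}(V_j)$ lies in $\mathrm{cl}(R(X^{[n]}))$. By Proposition~\ref{prop:taut}(a) and Step~1, $N(\mathrm{cl}(B))=\hat gN(\mathrm{cl}(B))=N(g^{\otimes4}\mathrm{cl}(B))$. As $N$ is injective, $\mathrm{cl}(B)=g^{\otimes4}\mathrm{cl}(B)$, which contradicts Lemma~\ref{lem:Bclass}. So some $V=V_j$ has $\mathrm{cl}(V)\notin\mathrm{cl}(R(X^{[n]}))$, and then $[V]\notin R(X^{[n]})$. This proves Theorem~\ref{thm:A}.\qed

\section{Classes of Lagrangian subvarieties}\label{sec:B}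

We prove Theorem~\ref{thm:B}. Let $X$ be a projective $K3$ surface and $V\subset X^{[n]}$ a Lagrangian subvariety. The Lagrangian condition says that $\mathrm{cl}(V)$ is killed by cup product with one class of degree $2$. We enlarge this to a family of classes, then to a Lie algebra, and finally apply invariant theory. The bound on $n$ enters only in the last step. For $t\in T_{\mathbb C}$ let $e_t$ be cup product with $\theta_2(t)=G_0(t)$.

\medskip
\noindent\emph{Step 1: $e_t\,\mathrm{cl}(V)=0$ for all $t\in T_{\mathbb C}$.} The map $\theta_2:H^2(X)\to H^2(X^{[n]})$ is induced by the algebraic cycle $\mathcal Z$, so it is defined over $\mathbb Q$ and preserves Hodge types. Thus $\theta_2(\sigma)$ is a multiple of the class of the symplectic form. For a resolution $\iota:\tilde V\to V\subset X^{[n]}$, the pullback of the symplectic form vanishes on a dense open set, hence everywhere, and $\mathrm{cl}(V)\,\theta_2(\sigma)=\iota_*\iota^*\theta_2(\sigma)=0$. Apply Lemma~\ref{lem:T} to $t\mapsto\mathrm{cl}(V)\,\theta_2(t)$.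

\medskip
\noindent\emph{Step 2: $[e_t,\mathfrak q_k(\alpha)]=k\,\mathfrak q_k(t\alpha)$ for $k\ge1$.} The case $k=1$ is (F3) for $G_0$. Since $e_t$ commutes with $\mathfrak d$, we get $[e_t,L_1(1)]=[\mathfrak d,[e_t,\mathfrak q_1(1)]]=L_1(t)$. By \eqref{eq:recursion}, induction and (F2),
\begin{align*}
[e_t,\mathfrak q_{k+1}(\alpha)]&=-\tfrac1k\big([L_1(t),\mathfrak q_k(\alpha)]+k[L_1(1),\mathfrak q_k(t\alpha)]\big)\\
&=-\tfrac1k\,(-k-k^2)\,\mathfrak q_{k+1}(t\alpha)=(k+1)\,\mathfrak q_{k+1}(t\alpha).
\end{align*}
As $e_t|0\rangle=0$, the operator $e_t$ is the derivation of the symmetric algebra \eqref{eq:fock} that acts on $H_k$ by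
\[
e_t(1)=kt,\qquad e_t(s)=k(t,s)\,\mathsf{pt}\ \ (s\in H^2),\qquad e_t(\mathsf{pt})=0 .
\]

\medskip
\noindent\emph{Step 3: lowering operators.} The $e_t$ commute with each other and generate nothing new. Because $\mathrm{cl}(V)$ sits in the middle degree, it is also killed by operators that lower the degree. On $H_k$ define
\[
f_t(1)=0,\qquad f_t(s)=\tfrac1k(t,s)\,1\ \ (s\in H^2),\qquad f_t(\mathsf{pt})=\tfrac1k\,t,
\]
and let $\mathsf h$ act by $-1,0,1$ on $H^0,H^2,H^4$. Extend $f_t$ and $\mathsf h$ as derivations. A commutator of derivations is a derivation, so brackets can be computed on the $H_k$. There $[e_t,f_t]$ maps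
\[
1\mapsto-f_t(kt)=-(t,t)\,1,\qquad s\mapsto(t,s)t-(t,s)t=0,\qquad\mathsf{pt}\mapsto e_t(t/k)=(t,t)\,\mathsf{pt},
\]
so $[e_t,f_t]=(t,t)\mathsf h$; also $[\mathsf h,e_t]=e_t$ and $[\mathsf h,f_t]=-f_t$. For $(t,t)\neq0$, the operators $e_t$, $2\mathsf h$, $\frac2{(t,t)}f_t$ form an $\mathfrak{sl}_2$-triple acting on the finite-dimensional space $H^*(X^{[n]},\mathbb C)$. A class $\prod_i\mathfrak q_{k_i}(\alpha_i)|0\rangle$ with $\alpha_i\in H^{2d_i}(X)$ and $\sum k_i=n$ has degree $2\sum(k_i-1+d_i)=2n+2\sum(d_i-1)$, and $\mathsf h$ multiplies it by $\sum(d_i-1)$. So $\mathsf h$ vanishes on $H^{2n}(X^{[n]})$, which contains $\mathrm{cl}(V)$. In a finite-dimensional $\mathfrak{sl}_2$-module, a highest weight vector of weight $0$ spans a trivial submodule. Hence $f_t\,\mathrm{cl}(V)=0$ for nonisotropic $t$. Such $t$ span $T_{\mathbb C}$ and $f_t$ is linear in $t$, so this holds for all $t$.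

\medskip
\noindent\emph{Step 4: the Lie algebra $\mathfrak{so}(\widetilde T)$.} Let $\widetilde T=\mathbb C1\oplus T_{\mathbb C}\oplus\mathbb C\,\mathsf{pt}$ with the Mukai form: the intersection form on $T_{\mathbb C}$, $(1,\mathsf{pt})=-1$, $(1,1)=(\mathsf{pt},\mathsf{pt})=0$, and $1,\mathsf{pt}\perp T_{\mathbb C}$. Identify $\Lambda^2\widetilde T$ with $\mathfrak{so}(\widetilde T)$ by $(a\wedge b)(x)=(a,x)b-(b,x)a$. On $H_1=NS_{\mathbb C}\oplus\widetilde T$ the operators $e_t,f_t,\mathsf h$ vanish on $NS_{\mathbb C}$ and preserve $\widetilde T$. Evaluating on $1$, $u\in T_{\mathbb C}$ and $\mathsf{pt}$: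
\begin{itemize}
\item $t\wedge\mathsf{pt}$ gives $t$, $(t,u)\mathsf{pt}$, $0$, so $e_t=t\wedge\mathsf{pt}$;
\item $t\wedge1$ gives $0$, $(t,u)1$, $t$, so $f_t=t\wedge1$;
\item $\mathsf{pt}\wedge1$ gives $-1$, $0$, $\mathsf{pt}$, so $\mathsf h=\mathsf{pt}\wedge1$;
\item $[e_t,f_s]$ gives $-(s,t)1$, $(s,u)t-(t,u)s$, $(s,t)\mathsf{pt}$, so $[e_t,f_s]=s\wedge t+(s,t)\mathsf h$.
\end{itemize}
Thus on $H_1$ the $e_t$ and $f_t$ generate all of $\mathfrak{so}(\widetilde T)$. Let $u_k$ act on $H^{2d}(X)$ by $k^{d-1}$. Since $e_t$ raises $d$ by one and $f_t$ lowers it by one, conjugation by $u_k$ multiplies the operators $e_t,f_t$ of $H_1$ by $k$ and $\frac1k$, giving those of $H_k$. So if we identify $\widetilde T$ with its copy $\widetilde T_k\subset H_k$ through $w\mapsto\mathfrak q_k(u_kw)$, then $\mathrm{cl}(V)$ is killed by the standard action of $\mathfrak{so}(\widetilde T)$ on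
\[
\mathrm{Sym}\Big(\bigoplus_{k\le n}NS_{\mathbb C}\Big)\otimes\mathrm{Sym}\Big(\bigoplus_{k\le n}\widetilde T_k\Big),
\]
trivial on the first factor. As $SO(\widetilde T)$ is connected, $\mathrm{cl}(V)$ is $SO(\widetilde T)$-invariant.

\medskip
\noindent\emph{Step 5: invariant theory.} The basis $1,t_i,\mathsf{pt}$ of $\widetilde T$ has dual basis $-\mathsf{pt},t_i^\vee,-1$. Since $u_k(1)=\frac1k$ and $u_l(\mathsf{pt})=l\,\mathsf{pt}$, the pairings of Section~\ref{sec:FFT} are
\[
\beta_{kl}=\sum_i\mathfrak q_k(t_i)\mathfrak q_l(t_i^\vee)-\tfrac lk\,\mathfrak q_k(1)\mathfrak q_l(\mathsf{pt})-\tfrac kl\,\mathfrak q_k(\mathsf{pt})\mathfrak q_l(1).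
\]
So $\mathrm{cl}(V)$ is a polynomial, in the symmetric algebra, in the $\mathfrak q_k(\nu)$ with $\nu\in NS_{\mathbb C}$, the $\beta_{kl}$ and the determinants $\det_{k_1\cdots k_{r+2}}$. All of these are homogeneous of positive weight, so we may keep only monomials of weight $n$. A nonzero determinant has distinct indices, hence weight at least $1+\dots+(r+2)=\frac{(r+2)(r+3)}2>n$, and it cannot occur. For $g\in O(T_{\mathbb C})$ the algebra automorphism $\hat g$ fixes the $\mathfrak q_k(\nu)$, and it fixes $\beta_{kl}$ because $\sum_it_i\otimes t_i^\vee$ is $O(T_{\mathbb C})$-invariant. So $\mathrm{cl}(V)$ is $O(T_{\mathbb C})$-invariant, and Proposition~\ref{prop:taut}(b) gives $\mathrm{cl}(V)\in\mathrm{cl}(R)_{\mathbb C}\cap H^*(X^{[n]},\mathbb Q)=\mathrm{cl}(R)$. Since $r\ge2$, the bound is at least $10$, which covers all $n\le9$.\qed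

\begin{remark}
Let $X$ satisfy (H) and $n=10$. The class $y=N(\mathrm{cl}(B))$ of Section~\ref{sec:A} is a combination of Lagrangian classes, so it is $SO(\widetilde T)$-invariant by Steps 1--4. In weight $10$ the only monomial containing a determinant is $\det_{1234}$, formed with the basis $1,\sigma,\bar\sigma,\mathsf{pt}$. The reflection $g$ exchanges two basis vectors and so negates it. Thus $y-\hat gy$ is a multiple of $\det_{1234}$, nonzero by Lemma~\ref{lem:Bclass}: the determinant that obstructs the proof above at $n=10$ is exactly what the counterexample detects.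
\end{remark}

\section{Hilbert schemes of one and two points}\label{sec:C}

We prove Theorem~\ref{thm:C}. For $n=1$, $V$ is a curve $D$ on $X^{[1]}=X$, and $[D]=\theta_2(D)\in R(X)$.

Let $n=2$. We pull everything back to the blow-up $b:Y\to X^2$ of the diagonal, where $V$ becomes a correspondence from $X$ to $X$ with known action on $CH_0(X)$. Let $j:\mathcal E\to Y$ be the exceptional divisor with projection $p:\mathcal E\to X$, and let $q:Y\to X^{[2]}$ be the quotient by the involution that lifts the exchange of factors. The map $q$ is finite and flat of degree $2$, so $q_*q^*=2$ and $q^*$ is injective on Chow groups. It suffices to prove $q^*[V]\in q^*R$, where $R=R(X^{[2]})$. Put $h_i=\mathrm{pr}_i\circ b:Y\to X$, with graph $\Gamma_i\subset Y\times X$; note $h_i\circ j=p$. On $X^2$ write $D_i=\mathrm{pr}_i^*D$, $c_i=\mathrm{pr}_i^*c_X$, and $\Delta$ for the class of the diagonal.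

\begin{lemma}\label{lem:Y}
The ring $q^*R$ contains $b^*(c_1+c_2)$, $b^*\Delta$, and, for all $D,D'\in\mathrm{Pic}(X)$, the classes $j_*p^*D$ and $b^*(D_1D_2'+D_2D_1')$.
\end{lemma}

\begin{proof}
Let $\mathcal W=(q\times1)^{-1}\mathcal Z\subset Y\times X$, and let $\pi$ also denote the projection $Y\times X\to Y$. The scheme $\mathcal W$ is flat of degree $2$ over $Y$ with support $\Gamma_1\cup\Gamma_2$, and its general fiber is reduced. So $(q\times1)^*[\mathcal Z]=\Gamma_1+\Gamma_2$, and flat base change gives $q^*\theta_2(\gamma)=h_1^*\gamma+h_2^*\gamma$. Thus $b^*(D_1+D_2)$ and $b^*(c_1+c_2)$ lie in $q^*R$. By \eqref{eq:BV},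
\[
D_1D_2'+D_2D_1'=(D_1+D_2)(D_1'+D_2')-(D\cdot D')(c_1+c_2),
\]
which gives the last class.

Restriction to $\Gamma_1$ and $\Gamma_2$ defines a map $q^*\mathcal O^{[2]}=\pi_*\mathcal O_{\mathcal W}\to\mathcal O_Y^2$, an isomorphism away from $\mathcal E$. Near a point of $\mathcal E$ take local coordinates $(u,v)$ on $X$ and $(u_1,v_1,s,m)$ on $Y$, such that $h_1=(u_1,v_1)$, $h_2=(u_1+s,v_1+ms)$ and $\mathcal E=\{s=0\}$. The equations $v-v_1=m(u-u_1)$, $(u-u_1)(u-u_1-s)=0$ define a flat family of length $2$ that agrees with $\mathcal W$ for $s\neq0$, hence everywhere. The local basis $1$, $u-u_1$ of $\pi_*\mathcal O_{\mathcal W}$ maps to $(1,1)$, $(0,s)$. So there is an exact sequence $0\to q^*\mathcal O^{[2]}\to\mathcal O_Y^2\to\mathcal O_{\mathcal E}\to0$, and $\mathcal E=-q^*c_1(\mathcal O^{[2]})\in q^*R$ by \eqref{eq:c1}. Then $\mathcal E\cdot b^*(D_1+D_2)=j_*j^*(h_1^*D+h_2^*D)=2j_*p^*D$.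

For $b^*\Delta$ use the generator $\pi_*([\mathcal Z]^2)\in R$. By flat base change,
\[
q^*\pi_*([\mathcal Z]^2)=\pi_*(\Gamma_1^2)+\pi_*(\Gamma_2^2)+2\pi_*(\Gamma_1\cdot\Gamma_2).
\]
The normal bundle of $\Gamma_i\cong Y$ is $h_i^*TX$, so $\pi_*(\Gamma_i^2)=h_i^*c_2(X)=24\,b^*c_i$ by \eqref{eq:BV}. Since $\Gamma_1$ is the image of the section $(\mathrm{id},h_1)$ and $\Gamma_2=(h_2\times1)^*\Delta$, we get $\pi_*(\Gamma_1\cdot\Gamma_2)=(\mathrm{id},h_1)^*\Gamma_2=(h_2,h_1)^*\Delta=b^*\Delta$. Hence $2b^*\Delta=q^*\pi_*([\mathcal Z]^2)-24\,b^*(c_1+c_2)\in q^*R$.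
\end{proof}

The blow-up formula for a center of codimension $2$ reads $CH^2(Y)=b^*CH^2(X^2)\oplus j_*p^*CH^1(X)$. So $q^*[V]=b^*Z+j_*p^*D$ for some $D\in CH^1(X)$ and $Z\in CH^2(X^2)$. Since $b_*j_*p^*D=\delta_*p_*p^*D=0$, we have $Z=b_*q^*[V]$; in particular $Z$ equals its transpose $Z^t$. By Lemma~\ref{lem:Y} it remains to show that $Z$ is a combination of $\Delta$, $c_1+c_2$ and classes $D_1D_2'+D_2D_1'$.

\medskip
\noindent\emph{The action of $Z$ on points.} The correspondence $[\mathcal Z]_*:CH_0(X^{[2]})\to CH_0(X)$ sends the class of a point $\xi$ to $[\xi]$. Taking for $\xi$ two points on a rational curve shows that it sends $c_M$ to $2c_X$. So $[\xi]=2c_X$ for all $\xi\in V$; this is the only property of the surface $V$ that we use. Hence $[x]+[y]=2c_X$ for all $(x,y)\in b(q^{-1}V)$. The class $Z$ is represented by an effective cycle, possibly zero, supported on $b(q^{-1}V)$. Let $d\ge0$ be its degree over the first factor. For $x$ in a dense open subset of $X$, the fiber $x\times X$ misses the components that do not dominate the first factor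 and meets the others transversally at smooth points. Then $Z_*[x]$ is a sum of $d$ points $y$ with $[y]=2c_X-[x]$. So $Z'=Z+d\Delta-2d\,c_2$ satisfies $Z'_*[x]=0$ for these $x$, and for all $x$ by Lemma~\ref{lem:move}.

\medskip
\noindent\emph{Decomposition of $Z$.} By the Bloch--Srinivas theorem, $Z'$ is represented by a cycle supported on $D'\times X$ for a curve $D'\subset X$. So it is a sum of pushforwards of divisor classes on the threefolds $\tilde C_k\times X$, where $\tilde C_k$ is the normalization of a component $C_k$ of $D'$. Since $H^1(X,\mathcal O_X)=0$, we have $\mathrm{Pic}(\tilde C_k\times X)=\mathrm{Pic}(\tilde C_k)\oplus\mathrm{Pic}(X)$ through the two pullbacks. Classes from the first summand push forward to $z\times1$ with $z\in CH_0(X)$, and classes from the second to $C_k\times L_k$. Therefore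
\[
Z=-d\Delta+2d\,c_2+z\times1+\sum_kC_k\times L_k,\qquad z\in CH_0(X),\quad C_k,L_k\in\mathrm{Pic}(X)_{\mathbb Q}.
\]
The cycle $z$ is a priori arbitrary; symmetry identifies it. We have
\[
0=Z-Z^t=2d(c_2-c_1)+z\times1-1\times z+\sum_k(C_k\times L_k-L_k\times C_k).
\]
Multiply by $c_2=1\times c_X$. The terms $c_2$, $1\times z$, $C_k\times L_k$ and $L_k\times C_k$ are killed, since $c_X$ times a class of positive codimension on $X$ is zero. What remains is $(z-2d\,c_X)\times c_X=0$, and pushing forward to the first factor gives $z=2d\,c_X$. Hence $Z=-d\Delta+2d(c_1+c_2)+\sum_kC_k\times L_k$. The last sum is then symmetric, so it equals $\frac12\sum_k(C_k\times L_k+L_k\times C_k)$, which has the required form. Thus $q^*[V]\in q^*R$, and $[V]\in R$ by the injectivity of $q^*$.\qed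

\begin{thebibliography}{9}

\bibitem{BFMS}
Ignacio Barros, Laure Flapan, Alina Marian, Rob Silversmith,
\emph{On product identities and the Chow rings of holomorphic symplectic varieties},
arXiv:1912.13419 (2019).

\bibitem{Lehn}
Lehn,
\emph{Chern classes of tautological sheaves on Hilbert schemes of points on surfaces},
Invent. Math. (1999).

\bibitem{LQW}
Li, Qin, Wang,
Math. Ann. 324 (2002).

\end{thebibliography}
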